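\title{Curves of minimal degree on general complete intersections}

\begin{abstract}
Let $X\subset\mathbb{P}^{n+r}$ be a general complex complete intersection of dimension $n\ge 2$ whose degrees $d_1,\dots,d_r$ are large with respect to $n$ and $r$. It is known that every curve on $X$ has degree at least $D=d_1\cdots d_r$. We prove that every curve of degree $D$ on $X$ is the intersection of $X$ with a linear subspace of dimension $r+1$, which answers a question posed by Chen, Church and Zhao. More generally, for every $B\ge1$ and degrees large with respect to $n$, $r$ and $B$, intersection with $X$ is a bijection from the $(r+1)$-dimensional varieties of degree at most $B$ onto the curves on $X$ of degree at most $BD$. The proof plays a linear relation among the points of a hyperplane section of the curve, which comes from the positivity of its canonical bundle, against an interpolation theorem, a reverse B\'ezout inequality and a Cayley--Bacharach statement on varieties of bounded degree.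
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
We work over $\mathbb{C}$. Fix integers $n,r\ge1$ and degrees $1\le d_1\le\dots\le d_r$, and put
\[
m=n+r,\qquad D=d_1\cdots d_r,\qquad |d|=d_1+\dots+d_r .
\]
Let $S=\mathbb{C}[x_0,\dots,x_m]$ and $\mathfrak{F}=\bigoplus_{i=1}^r S_{d_i}$. A point $f=(f_1,\dots,f_r)$ of $\mathfrak{F}$ defines the scheme $X=\{f_1=\dots=f_r=0\}\subset\mathbb{P}^m$. A statement holds for \emph{general} $X$ if it holds for all $f$ in a dense Zariski open subset of $\mathfrak{F}$, and for \emph{very general} $X$ if it holds outside a countable union of proper closed subsets; the first implies the second. A \emph{variety} is an integral closed subscheme of a projective space, and a \emph{curve} is a variety of dimension $1$.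

The degree of a curve is the number of points in which it meets a general hyperplane, and it is the coarsest measure of how simple the curve is. Which are the simplest curves on $X$? One family exists on every $X$: the \emph{linear slices} $X\cap\Lambda$, where $\Lambda\subset\mathbb{P}^m$ is a linear subspace of dimension $r+1$. For general $X$ and general $\Lambda$ this is a curve of degree $D$. The following theorem is known, and we use it without proof.

\begin{theorem}\label{thm:lower}
There is $N_0=N_0(n,r)$ such that, if $d_1,\dots,d_r\ge N_0$ and $X$ is general, every curve $C\subset X$ satisfies $\deg C\ge D$.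
\end{theorem}

So for large degrees the minimal degree of a curve on $X$ is exactly $D$, and the next question, posed in \cite{CCZ}, is whether the linear slices are the only curves that attain it.

\medskip
\noindent\emph{Let $X$ be very general, $n\ge3$, and let $d_1,\dots,d_r$ be large with respect to $n$ and $r$. Is every curve $C\subset X$ of degree $D$ of the form $X\cap\Lambda$ with $\Lambda$ linear of dimension $r+1$?}
\medskip

\noindent (In \cite{CCZ} the dimension of $\Lambda$ is written as $n+1$; the dimension for which $X\cap\Lambda$ is a curve is $r+1$.)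

For $n=1$ the only curve on $X$ is $X$ itself. For $n=2$ and very general $X$, the Noether--Lefschetz theorem gives $\operatorname{Pic}(X)=\mathbb{Z}\cdot\mathcal{O}_X(1)$. Since forms on $\mathbb{P}^m$ surject onto $H^0(\mathcal{O}_X(b))$, every curve on $X$ is then cut out by a hypersurface $V\subset\mathbb{P}^{r+2}$, it has degree $D\deg V$, and a curve of degree $D$ is a hyperplane section. For $n\ge3$ a curve is not a divisor, and nothing hands us the equations of $\Lambda$.

There is still a reason to expect the same answer. By adjunction, a smooth linear slice has canonical bundle $\mathcal{O}(|d|-r-2)$. We shall see (Proposition~\ref{prop:positivity}) that for every curve of bounded degree on a general $X$ the canonical bundle of the normalization, twisted by $\mathcal{O}(-(|d|-r-2n))$, has a section. The two exponents differ by $2n-2$, which does not grow with the degrees. A curve of degree $D$ on $X$ is therefore almost as positive as a complete intersection in $\mathbb{P}^{r+1}$, and it should have little room to spread out in a larger space.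

\subsection*{Results}
The answer is yes, and it holds for general $X$. From now on $n\ge2$.

\begin{theorem}\label{thm:A}
There is $N=N(n,r)$ such that, if $d_1,\dots,d_r\ge N$ and $X$ is general, every curve $C\subset X$ with $\deg C=D$ is of the form $C=X\cap\Lambda$, as schemes, with $\Lambda$ a linear subspace of dimension $r+1$.
\end{theorem}

We deduce this from a classification of all curves whose degree is a bounded multiple of $D$. For $n=2$ it has the shape predicted above by the Noether--Lefschetz theorem.

\begin{theorem}\label{thm:B}
For every $B\ge1$ there is $N=N(n,r,B)$ such that, if $d_1,\dots,d_r\ge N$ and $X$ is general, the map $V\mapsto(X\cap V)_{\mathrm{red}}$ is a bijection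
\[
\left\{\begin{array}{c}\text{varieties }V\subset\mathbb{P}^m\text{ with}\\ \dim V=r+1,\ \deg V\le B\end{array}\right\}
\longrightarrow
\left\{\begin{array}{c}\text{curves }C\subset X\text{ with}\\ \deg C\le BD\end{array}\right\}.
\]
Here $X\cap V$ is irreducible of dimension $1$ and generically reduced, and $\deg(X\cap V)_{\mathrm{red}}=D\deg V$. In particular \textup{(}case $B=2$\textup{)} every curve of degree less than $2D$ is a linear slice. The bound $2D$ is sharp: integral quadrics $V$ of dimension $r+1$ give curves of degree $2D$.
\end{theorem}

\begin{remark}\label{rem:nonintegral}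
Theorem~\ref{thm:A} also covers a purely one-dimensional closed subscheme $C\subset X$ of degree $D$ without embedded points. Its degree is the sum of the degrees of its components, counted with multiplicity, and each component has degree at least $D$ by Theorem~\ref{thm:lower}. So $C$ has one component, of multiplicity one, and is integral.
\end{remark}

\begin{remark}\label{rem:cubic}
Some lower bound on the degrees is needed. A smooth cubic surface is the blow-up of $\mathbb{P}^2$ at six points, embedded by the class $3L-\sum E_i$. A line that misses the six points becomes a curve of degree $3$ and class $L$; it is not planar, since a plane cubic on the surface is a whole plane section and has class $3L-\sum E_i$. A general cubic threefold has smooth hyperplane sections, so it contains curves of degree $D=3$ that are not linear slices.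
\end{remark}

\subsection*{Plan of the proof}
The generality of $X$ enters through two properties only, which are isolated in Section~\ref{sec:hyper}: the lower bound of Theorem~\ref{thm:lower}, and a linear relation among the points of a hyperplane section of each curve, proved in Section~\ref{sec:residue}. The argument then has two steps. First (Sections~\ref{sec:interp}--\ref{sec:step1}), a curve $C$ of degree at most $BD$ lies on an $(r+1)$-dimensional variety $V$ whose degree is bounded by a constant $K=K(n,r,B)$. Second (Sections~\ref{sec:CB} and~\ref{sec:step2}), for every such $V$ the intersection $X\cap V$ is irreducible and generically reduced, so that $\deg C=D\deg V$. The constant $K$ is much larger than $B$. Even for Theorem~\ref{thm:A} the second step is therefore needed for all varieties of degree at most $K$, and this is why Theorem~\ref{thm:B} is the natural statement to prove. Section~\ref{sec:hyper} also shows both steps by hand for hypersurfaces, Section~\ref{sec:tools} collects elementary tools, and Section~\ref{sec:final} assembles the proof.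

\section{Two properties of $X$, and the case of hypersurfaces}\label{sec:hyper}

\begin{definition}\label{def:relation}
Let $\Gamma\subset\mathbb{P}^M$ be a nonempty finite set, and fix a lift $\hat x\in\mathbb{C}^{M+1}$ of each $x\in\Gamma$, so that a form $P$ has a value $P(x)=P(\hat x)$. For $k\ge0$, a \emph{full relation of degree $k$} on $\Gamma$ is a family of nonzero numbers $(c_x)_{x\in\Gamma}$ such that $\sum_{x\in\Gamma}c_xP(x)=0$ for all forms $P$ of degree $k$.
\end{definition}

Changing the lifts rescales the $c_x$, so the existence of a full relation does not depend on them. If $\Gamma$ carries one, the evaluation map from forms of degree $k$ to $\mathbb{C}^\Gamma$ is not surjective; more precisely, a form of degree $k$ that vanishes at all points of $\Gamma$ but one vanishes at the last point too.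

Put
\[
\tau=2n+r-1 .
\]
If $d_1>2n$, then $|d|\ge r(2n+1)\ge 2n+r>\tau$. For such degrees and a real number $b\ge1$, consider the following properties of a fixed $X$.
\begin{itemize}
\item[$(\mathrm{L})$] Every curve on $X$ has degree at least $D$.
\item[$(\mathrm{R}_b)$] For every curve $C\subset X$ of degree at most $bD$ and a general hyperplane $H$, the set $C\cap H\subset H$ carries a full relation of degree $|d|-\tau$.
\end{itemize}
A general $X$ has property $(\mathrm{L})$ by Theorem~\ref{thm:lower} and property $(\mathrm{R}_b)$ by Corollary~\ref{cor:residue} below. In the rest of this section $r=1$, so $X=\{f=0\}\subset\mathbb{P}^{n+1}$ has degree $d=D$, we have $\tau=2n$, and the relation has degree $k=d-2n$. We assume $(\mathrm{L})$ and $(\mathrm{R}_1)$.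

\subsection*{The relation forces $C$ into a plane}
Let $C\subset X$ be a curve of degree $d$ and $\Gamma=C\cap H$, a set of $d$ points. Suppose that $C$ is not contained in a plane. By the general position lemma for curves in characteristic $0$, no three points of a general hyperplane section of a nonplanar curve are collinear. Fix $x\in\Gamma$ and assume $d\le 2k+1$, that is, $d\ge 4n-1$. Split the other points into at most $k$ groups of one or two points. The line through a pair misses $x$, so each group lies in a hyperplane of $H$ that misses $x$. The product of the corresponding linear forms, completed to degree $k$ by a power of a linear form that is nonzero at $x$, vanishes on $\Gamma\setminus\{x\}$ and not at $x$. This contradicts the relation. So $C$ lies in a plane $\Lambda$. By $(\mathrm{L})$ the hypersurface $X$ contains no line, so $X\cap\Lambda$ is a plane curve of degree $d$, and $C=X\cap\Lambda$.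

The mechanism is a contradiction between a relation and an interpolation statement. The interpolation used here is too weak for $r\ge2$: the set $\Gamma$ then has about $d_1\cdots d_r$ points, while $k$ is about $d_1+\dots+d_r$, and $k$ hyperplanes through two points each cover only $2k$ of them. In Section~\ref{sec:interp} we interpolate with the help of the equations of $C$ instead.

\subsection*{The relation forces $C$ to fill the intersection}
Now let $\Lambda$ be any plane, $C$ a component of the plane curve $X\cap\Lambda$, and $L=\Lambda\cap H$ a general line of $\Lambda$. Choose an affine coordinate $z$ on $L$ such that $f|_L$ becomes a polynomial $f(z)$ of degree $d$. The set $\Gamma=C\cap L$ consists of roots of $f$, and the relation says that $\sum_{x\in\Gamma}c_xx^j=0$ for $0\le j\le k$. Consider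
\[
R(z)=\sum_{x\in\Gamma}\frac{c_x}{z-x}=\sum_{j\ge0}\Bigl(\sum_{x\in\Gamma}c_xx^j\Bigr)z^{-j-1}\qquad(|z|\gg0).
\]
The relation gives $R(z)=O(z^{-k-2})$ at infinity. Hence $\phi=fR$ is a nonzero polynomial of degree at most $d-k-2=\tau-2$, and
\[
c_xP(x)=\operatorname{Res}_{z=x}\frac{P\,\phi\,dz}{f}\qquad(x\in\Gamma).
\]
The function $R$ has simple poles, all in $\Gamma$. So $\phi$ vanishes at each root of $f$ outside $\Gamma$ and at each multiple root of $f$ in $\Gamma$. There are at most $\tau-2$ such points, a number that does not depend on $d$. A second component of $X\cap\Lambda$ would contribute at least $d$ roots outside $\Gamma$, by $(\mathrm{L})$; if $C$ were a multiple component, all of its at least $d$ points would be multiple roots. Neither is possible when $d>\tau-2$.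

For a plane, $(\mathrm{L})$ alone gives the same conclusion, because $X\cap\Lambda$ has degree $d$. For a surface $V$ of degree $v\ge2$ it does not: $(\mathrm{L})$ allows $X\cap V$ to split into $v$ curves of degree $d$. The argument with $\phi$ is the one that survives. In Section~\ref{sec:CB} the line $L$ becomes an $r$-dimensional variety $Y$ of bounded degree, and $\phi$, which is here a section of $\omega_L(\tau)=\mathcal{O}_L(\tau-2)$, becomes a section of $\omega_Y(\tau)$ produced by duality.

\section{Degrees, cones and bounded families}\label{sec:tools}

For a variety $U\subset\mathbb{P}^M$ we write $I_U(k)$ for the space of forms of degree $k$ that vanish on $U$, and $h_U(k)$ for its codimension in the space of all forms of degree $k$; this is the Hilbert function of the homogeneous coordinate ring of $U$. A \emph{component} of a closed set is an irreducible component, with its reduced structure. If $Y$ is a closed set and $C\subset Y$ is irreducible, $\dim_CY$ is the largest dimension of a component of $Y$ that contains $C$; it does not decrease when $Y$ grows. Empty products are $1$.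

We use the following standard facts about a variety $U$ of dimension $u$. A general linear subspace of codimension greater than $u$ misses $U$. Let $H$ be a general hyperplane. If $u\ge2$, the scheme $U\cap H$ is a variety of the same degree, smooth outside $\operatorname{Sing}U$, and if $u=1$ it consists of $\deg U$ reduced points (Bertini's theorems). If $u\ge1$ and $G$ is a form of positive degree that does not vanish on $U$, all components of $U\cap\{G=0\}$ have dimension $u-1$, and their degrees add up to at most $\deg G\cdot\deg U$.

\begin{lemma}[B\'ezout inequality]\label{lem:bezout}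
Let $U$ be a variety and $G_1,\dots,G_s$ forms of degrees at least $1$. The degrees of the components of $U\cap\{G_1=\dots=G_s=0\}$, of all dimensions, add up to at most $\deg U\prod_i\deg G_i$.
\end{lemma}

\begin{proof}
Start from the list $\{U\}$. At step $i$, keep each variety of the list on which $G_i$ vanishes and replace each other variety $Z$ by the components of $Z\cap\{G_i=0\}$. The total degree is multiplied by at most $\deg G_i$. The union of the final list is the set in question, so each of its components is on the list.
\end{proof}

The next lemma contains everything that we extract from $(\mathrm{L})$: a variety of degree less than $d_1$ cannot meet $X$ in a positive-dimensional set of larger than expected dimension.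

\begin{lemma}\label{lem:cut}
Let $Z\subset\mathbb{P}^m$ be a variety.
\begin{itemize}
\item[(a)] Assume $(\mathrm{L})$. If $Z\subset X$ and $\dim Z\ge1$, then $\deg Z\ge D$.
\item[(b)] Assume $(\mathrm{L})$. If $\deg Z<d_1$, every positive-dimensional component of $Z\cap X$ has dimension $\dim Z-r$. In particular $Z\cap X$ is finite if $\dim Z\le r$.
\item[(c)] If $\dim Z\le r-1$ and $Z\cap X$ is finite, then $|Z\cap X|\le\deg Z\cdot d_2\cdots d_r$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Cutting $Z$ with $\dim Z-1$ general hyperplanes gives a curve on $X$ of degree $\deg Z$.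

(b) Let $Z'$ be a component of $Z\cap X$ with $\dim Z'\ge1$. Put $Z_0=Z$. As long as $Z_s\not\subset X$, choose $f_e$ that does not vanish on $Z_s$, and let $Z_{s+1}$ be a component of $Z_s\cap\{f_e=0\}$ that contains $Z'$. The indices $e$ are distinct, because $f_e$ vanishes on all later varieties. The process stops at some $Z_s$ with $Z'\subset Z_s\subset Z\cap X$, so $Z_s=Z'$ and $s=\dim Z-\dim Z'\le r$. If $s\le r-1$, then (a) gives $D\le\deg Z'\le\deg Z\cdot d_2\cdots d_r$, that is, $\deg Z\ge d_1$. Hence $s=r$.

(c) For $A\subset\{1,\dots,r\}$ let $\pi_\mu(A)$ be the largest product $\prod_{e\in A'}d_e$ with $A'\subset A$ and $|A'|\le\mu$. We show by induction on $\mu=\dim Z$ that, if $f_e|_Z=0$ for all $e\notin A$, then $|Z\cap X|\le\deg Z\cdot\pi_\mu(A)$. For $\mu=0$ the variety $Z$ is a point. For $\mu\ge1$ we have $Z\not\subset X$, so $f_e|_Z\ne0$ for some $e\in A$. The components of $Z\cap\{f_e=0\}$ have dimension $\mu-1$, total degree at most $d_e\deg Z$, and satisfy the hypothesis with $A\setminus\{e\}$. So $|Z\cap X|\le\deg Z\cdot d_e\,\pi_{\mu-1}(A\setminus\{e\})\le\deg Z\cdot\pi_\mu(A)$. Take $A=\{1,\dots,r\}$.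
\end{proof}

We also need equations of controlled degree for a variety of which only the degree is known. Cones provide them.

\begin{lemma}\label{lem:cones}
Let $Y\subset\mathbb{P}^M$ be a variety of codimension $q\ge1$ and degree $v$.
\begin{itemize}
\item[(i)] The common zero set of $I_Y(v)$ is $Y$.
\item[(ii)] There are $A_1,\dots,A_q\in I_Y(v)$ such that the scheme $W=\{A_1=\dots=A_q=0\}$ has pure codimension $q$, and such that at some point $y\in Y$ the differentials of the $A_s$ are independent and $W=Y$ near $y$.
\end{itemize}
\end{lemma}

\begin{proof}
If $q=1$, take the equation of $Y$. Let $q\ge2$ and $u=\dim Y=M-q$. Fix a smooth point $y\in Y$, with projective tangent space $T_yY$, and a point $p\notin Y$. Let $J_y$ and $J_p$ be the closures of the unions of the lines that join $y$, respectively $p$, to the other points of $Y$; they have dimension at most $u+1$. A general linear subspace $\mathcal{L}$ of dimension $q-2$ has codimension $u+2$, so it misses $Y$, $T_yY$, $J_y$ and $J_p$.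

Projection from $\mathcal{L}$ is a finite morphism $\pi\colon Y\to\mathbb{P}^{u+1}$, and its fiber through $y$ is the scheme $Y\cap\langle\mathcal{L},y\rangle$. Every line in $\langle\mathcal{L},y\rangle$ meets the hyperplane $\mathcal{L}$ of this span. So the fiber has no point other than $y$, since $\mathcal{L}$ misses $J_y$, and it is reduced at $y$, since $\mathcal{L}$ misses $T_yY$. By Nakayama's lemma $\mathcal{O}_{\mathbb{P}^{u+1}}\to\pi_*\mathcal{O}_Y$ is surjective near $\pi(y)$, so $\pi$ is a closed immersion over a neighborhood of $\pi(y)$. Therefore $\pi(Y)$ is a hypersurface of degree $v$, smooth at $\pi(y)$. The cone over $Y$ with vertex $\mathcal{L}$ is a hypersurface of degree $v$ that contains $Y$ and is smooth at $y$, with tangent hyperplane $\langle\mathcal{L},T_yY\rangle$.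

(i) If $p$ were on the cone, $\langle\mathcal{L},p\rangle$ would contain a point of $Y$, and the line from $p$ to this point would meet $\mathcal{L}$. This is excluded because $\mathcal{L}$ misses $J_p$.

(ii) Every hyperplane that contains $T_yY$ is $\langle\mathcal{L},T_yY\rangle$ for some $\mathcal{L}$ disjoint from $T_yY$, so the hyperplanes obtained from general $\mathcal{L}$ are dense in the $\mathbb{P}^{q-1}$ of such hyperplanes. Hence the differentials at $y$ of the elements of $I_Y(v)$ span the $q$-dimensional conormal space of $Y$. Choose $A_1,\dots,A_q$ in turn. If $\{A_1=\dots=A_{s-1}=0\}$ has pure codimension $s-1<q$, none of its components lies in $Y$, so by (i) the forms that vanish on a given component are a proper subspace of $I_Y(v)$. So are the forms whose differential at $y$ lies in the span of the previous ones. Take $A_s$ outside these finitely many subspaces. Then $W$ has pure codimension $q$ and is smooth at $y$; it is irreducible near $y$ and contains $Y$, of the same dimension, so $W=Y$ near $y$.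
\end{proof}

\begin{lemma}\label{lem:bounded}
Fix $M$ and $v_0$. There are finitely many flat families $\mathcal{Y}_\alpha\subset T_\alpha\times\mathbb{P}^M\to T_\alpha$ with geometrically integral fibers, over integral bases of finite type, such that every variety $Y\subsetneq\mathbb{P}^M$ of degree at most $v_0$ is a fiber. Consequently there is an integer $\rho=\rho(M,v_0)\ge0$ such that, for all such $Y$ and all $l\ge\rho$, we have $H^i(\mathcal{O}_Y(l))=0$ for $i>0$, and the forms of degree $l$ surject onto $H^0(\mathcal{O}_Y(l))$.
\end{lemma}

\begin{proof}
For $v\le v_0$ and $s\ge1$ let $\mathbb{G}$ be the Grassmannian of $s$-dimensional spaces $E$ of forms of degree $v$, and let $\mathcal{Y}\subset\mathbb{G}\times\mathbb{P}^M$ be the universal common zero scheme. By Lemma~\ref{lem:cones}(i), each $Y$ is $(\mathcal{Y}_E)_{\mathrm{red}}$ for $E=I_Y(\deg Y)$. For an integral locally closed $T\subset\mathbb{G}$ put $\mathcal{Y}_T=(\mathcal{Y}\times_{\mathbb{G}}T)_{\mathrm{red}}$. Its generic fiber is reduced, hence geometrically reduced in characteristic $0$. Generic flatness and the constructibility of the loci of geometrically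 reduced and of geometrically irreducible fibers give a dense open $T^\circ\subset T$ over which $\mathcal{Y}_T$ is flat, all fibers are geometrically reduced, and either all fibers or none are geometrically irreducible. The fiber over a closed point $E$ is $(\mathcal{Y}_E)_{\mathrm{red}}$. Repeat with the components of $T\setminus T^\circ$. By Noetherian induction the finitely many Grassmannians are covered by finitely many sets $T^\circ$, and we keep those with geometrically irreducible fibers.

In each family the ideal sheaf $\mathcal{I}$ is flat over the base, as the kernel of a surjection of flat sheaves. Let $p$ be the projection to the base. By Serre's theorem $R^ip_*\mathcal{I}(l)=0$ for all $i>0$ and $l\gg0$. The theorem on cohomology and base change, applied by descending induction on $i$, gives $H^i(\mathcal{I}_t(l))=0$ for all $t$ and $i>0$. The cohomology sequence of $0\to\mathcal{I}_t(l)\to\mathcal{O}_{\mathbb{P}^M}(l)\to\mathcal{O}_{\mathcal{Y}_t}(l)\to0$, with $l\ge0$, gives both claims.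
\end{proof}

\section{The canonical bundle of a curve on $X$ and the residue relation}\label{sec:residue}

A curve on a general $X$ moves when $X$ moves in any direction. Such a motion is a section of the normal sheaf of the curve in $\mathbb{P}^m$, whereas adjunction needs sections of the normal sheaf in $X$. Two motions that change the equations by $\ell A$ and by $\ell'A$ can be combined, through the identity $\ell'\cdot\ell A-\ell\cdot\ell'A=0$, into a section tangent to $X$, at the price of a twist by $\mathcal{O}(1)$.

\begin{proposition}\label{prop:positivity}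
Fix $b\ge1$ and the degrees $d_i$, and put $\kappa=|d|-2n-r$. For general $X$, the scheme $X$ is smooth of dimension $n$, and for every curve $C\subset X$ of degree at most $bD$, with normalization $u\colon\tilde C\to C\subset\mathbb{P}^m$,
\[
H^0\bigl(\tilde C,\omega_{\tilde C}\otimes u^*\mathcal{O}(-\kappa)\bigr)\ne0 .
\]
\end{proposition}

\begin{proof}
\emph{Finitely many families of normalizations.} Let $\mathcal{Y}\to T$ be one of the families of Lemma~\ref{lem:bounded}, for $M=m$ and $v_0=bD$, whose fibers are curves. The scheme $\mathcal{Y}$ is integral; let $\nu\colon\tilde{\mathcal{Y}}\to\mathcal{Y}$ be its normalization, a finite morphism. The generic fiber of $\tilde{\mathcal{Y}}\to T$ is normal of dimension $1$ over a field of characteristic $0$, hence smooth, and the closed subset $\Delta\subset\mathcal{Y}$ over which $\nu$ is not an isomorphism has finite generic fiber. By properness there is a dense open $T^\circ\subset T$ over which $\tilde{\mathcal{Y}}$ is smooth of relative dimension $1$ and $\Delta$ has finite fibers. For $t\in T^\circ$ the map $\tilde{\mathcal{Y}}_t\to\mathcal{Y}_t$ is finite, an isomorphism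 outside a finite set, and its source is smooth of pure dimension $1$; so it is the normalization. Repeating this over the components of $T\setminus T^\circ$, we obtain finitely many smooth projective families of curves $\{C_t\}_{t\in T_\alpha}$ with maps $u_t\colon C_t\to\mathbb{P}^m$, among which the normalization of every curve of degree at most $bD$ occurs.

\emph{The open set of good $f$.} The set of pairs $(t,f)\in T_\alpha\times\mathfrak{F}$ such that all $f_i$ vanish on $u_t(C_t)$ is closed: its complement is the image of an open set under a smooth, hence open, map. Write it as a finite union of smooth irreducible locally closed subvarieties $E_{\alpha\beta}$. For each of them put $E'=GL_{m+1}\times E_{\alpha\beta}$, with the family of maps $g\circ u_t$ and the morphism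
\[
F\colon E'\to\mathfrak{F},\qquad(g,t,f)\mapsto f\circ g^{-1}.
\]
The forms $f\circ g^{-1}$ vanish along $g\circ u_t$. By generic smoothness there is a dense open $\mathfrak{F}^\circ\subset\mathfrak{F}$ over which all these finitely many morphisms are smooth, and by Bertini's theorem we may assume that $X$ is smooth of dimension $n$ for $f\in\mathfrak{F}^\circ$. Fix $f\in\mathfrak{F}^\circ$, a curve $C\subset X$ of degree at most $bD$, and a point $e=(1,t,f)$ of some $E'$ with $u_t=u$.

\emph{Sections of the normal sheaf.} Let $N=\operatorname{coker}(T_{\tilde C}\to u^*T_{\mathbb{P}^m})$ and $N_X=\operatorname{coker}(T_{\tilde C}\to u^*T_X)$. By the Euler sequence, a local vector field on $\mathbb{P}^m$ is a tuple $(w_0,\dots,w_m)$ of sections of $\mathcal{O}(1)$ modulo $(x_0,\dots,x_m)$, and along $X$ the expression $df_i(w)=\sum_jw_j\,\partial f_i/\partial x_j$ is well defined. As $X$ is smooth, $df\colon T_{\mathbb{P}^m}|_X\to\bigoplus\mathcal{O}_X(d_i)$ is surjective with kernel $T_X$. This gives an exact sequence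
\[
0\to N_X\to N\xrightarrow{\,df\,}\bigoplus_iu^*\mathcal{O}(d_i)\to0 .
\]
It splits locally, because the quotient is locally free, so the fiber $N_X\otimes\mathbb{C}(x)$ injects into $N\otimes\mathbb{C}(x)$ at every $x\in\tilde C$.

Let $\pi\colon\mathcal{C}\to E'$ be the family of curves and $\mathcal{U}\colon\mathcal{C}\to\mathbb{P}^m$ the family of maps. The differential $d\,\mathcal{U}\colon T_{\mathcal{C}}|_{\tilde C}\to u^*T_{\mathbb{P}^m}$ restricts to $du$ on $T_{\tilde C}$, and $T_{\mathcal{C}}|_{\tilde C}/T_{\tilde C}=T_eE'\otimes\mathcal{O}_{\tilde C}$. So each $\xi\in T_eE'$ gives a section $s_\xi\in H^0(N)$, linear in $\xi$. Let $F_\xi\in T_f\mathfrak{F}=\mathfrak{F}$ be the image of $\xi$ under $dF$. Take a local lift $\hat{\mathcal{U}}$ of $\mathcal{U}$ to $\mathbb{C}^{m+1}\setminus0$. The identity $F(\pi(c))\bigl(\hat{\mathcal{U}}(c)\bigr)=0$ holds on the reduced space $\mathcal{C}$, and its derivative along a local lift of $\xi$ is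
\begin{equation}\label{eq:derivative}
df(s_\xi)=-F_\xi|_{\tilde C}.
\end{equation}
Two facts will be used. (a) The map $\xi\mapsto F_\xi$ is surjective, because $F$ is smooth at $e$. (b) The values $s_\xi(x)$ fill $N\otimes\mathbb{C}(x)$ for each $x$: the directions tangent to $GL_{m+1}$ give the images of all global vector fields of $\mathbb{P}^m$, and these generate $T_{\mathbb{P}^m}$.

\emph{$N_X(1)$ is globally generated.} Let $x\in\tilde C$ and $v\in N_X\otimes\mathbb{C}(x)$. By (b) there is $\xi$ with $s_\xi(x)=v$. Since $df(v)=0$, equation \eqref{eq:derivative} shows that $F_\xi$ vanishes at $u(x)$. The ideal of a point is generated by linear forms, so $F_\xi=\sum_j\ell_jA_j$ with linear forms $\ell_j$ that vanish at $u(x)$ and $A_j\in\bigoplus_iS_{d_i-1}$. Let $\ell'$ be a linear form with $\ell'(u(x))\ne0$. By (a) there are $\xi_j,\xi_j'$ with $F_{\xi_j}=\ell_jA_j$ and $F_{\xi_j'}=\ell'A_j$. Put $\xi_0=\xi-\sum_j\xi_j$, so that $F_{\xi_0}=0$, and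
\[
\sigma=\ell's_{\xi_0}+\sum_j\bigl(\ell's_{\xi_j}-\ell_js_{\xi_j'}\bigr)\in H^0(N(1)).
\]
By \eqref{eq:derivative}, $df(\sigma)=\sum_j(-\ell'\ell_jA_j+\ell_j\ell'A_j)=0$, so $\sigma\in H^0(N_X(1))$. Its value at $x$ is $\ell'(x)\bigl(s_{\xi_0}(x)+\sum_js_{\xi_j}(x)\bigr)=\ell'(x)v$. By Nakayama's lemma $N_X(1)$ is globally generated.

\emph{The determinant.} The map $du\colon T_{\tilde C}\to u^*T_X$ is nonzero; let $R\ge0$ be its divisor of zeros. Then $T_{\tilde C}(R)$ is a subbundle, and $N'=u^*T_X/T_{\tilde C}(R)$ is a vector bundle of rank $n-1$ and a quotient of $N_X$. So $N'(1)$ is globally generated, and the wedge product of $n-1$ sections that are independent at one point is a nonzero section of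
\[
\det N'\otimes u^*\mathcal{O}(n-1)=\omega_{\tilde C}(-R)\otimes u^*\omega_X^{-1}\otimes u^*\mathcal{O}(n-1).
\]
Since $\omega_X=\mathcal{O}_X(|d|-m-1)$ and $|d|-m-1-(n-1)=\kappa$, this line bundle is a subsheaf of $\omega_{\tilde C}\otimes u^*\mathcal{O}(-\kappa)$.
\end{proof}

The bound on $\deg C$ serves only to have finitely many families; this is what makes the statement hold for general rather than very general $X$. The loss of $2n-2$ noted in the introduction is visible in the proof: a smooth linear slice has normal bundle $\mathcal{O}(1)^{n-1}$ in $X$, while global generation of $N_X(1)$ would be compatible with $\mathcal{O}(-1)^{n-1}$.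

\begin{corollary}\label{cor:residue}
Let $d_1>2n$ and $b\ge1$. A general $X$ has property $(\mathrm{R}_b)$.
\end{corollary}

\begin{proof}
Note that $|d|-\tau=\kappa+1$. Let $\psi\ne0$ be a section as in Proposition~\ref{prop:positivity}. A general hyperplane $H=\{\ell=0\}$ avoids $\operatorname{Sing}C$ and the images of the zeros of $\psi$, and is transverse to $C$. For a form $P$ of degree $\kappa+1$ on $H$, extended to $\mathbb{P}^m$, the product $P\psi/\ell$ is a rational $1$-form on $\tilde C$ with at most simple poles, all over $\Gamma=C\cap H$. At $x\in\Gamma$ the section $\ell$ has a simple zero and $\psi$ does not vanish, so the residue is $c_xP(x)$ with $c_x\ne0$ independent of $P$. The residue theorem gives $\sum_xc_xP(x)=0$.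
\end{proof}

\section{Interpolation at isolated points}\label{sec:interp}

Suppose that forms $G_1,\dots,G_M$ of degrees $b_1,\dots,b_M$ on $\mathbb{P}^M$ define a finite scheme $Z$. The Koszul resolution of the ideal sheaf $\mathcal{I}_Z$ consists of sums of line bundles, which have no intermediate cohomology, so $H^1(\mathcal{I}_Z(k))$ embeds in $H^M(\mathcal{O}(k-\sum b_i))$. This group vanishes for $k\ge\sum b_i-M$, and then forms of degree $k$ take arbitrary values on $Z$. The forms that we shall find through a curve $C$ cut out $C$ together with uncontrolled components of larger dimension, and the Koszul complex is not exact along those. Multiplier ideals remove this difficulty without changing the bound.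

We recall two facts. Let $\mathfrak{a}\ne0$ be an ideal sheaf on a smooth projective variety $P$ and $\beta>0$ a rational number. The multiplier ideal $\mathcal{J}(\mathfrak{a}^\beta)\subset\mathcal{O}_P$ is a coherent ideal sheaf with the following analytic description \cite[\S9.3.D]{Laz}: if $g_1,\dots,g_s$ generate $\mathfrak{a}$ near $x$, a germ $h$ belongs to it if and only if $|h|^2\bigl(\sum|g_i|^2\bigr)^{-\beta}$ is integrable near $x$. In particular it is trivial outside the zero set of $\mathfrak{a}$. Nadel vanishing \cite[Cor.~9.4.15]{Laz} states: if $A$ and $L$ are divisors such that $\mathfrak{a}\otimes\mathcal{O}(A)$ is globally generated and $L-\beta A$ is nef and big, then $H^i\bigl(\omega_P(L)\otimes\mathcal{J}(\mathfrak{a}^\beta)\bigr)=0$ for $i>0$.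

\begin{lemma}\label{lem:interp}
Let $G_1,\dots,G_M$ be forms on $\mathbb{P}^M$, $M\ge1$, of degrees $b_i\ge1$, and let $\Gamma$ be a finite set of isolated points of $Z=\{G_1=\dots=G_M=0\}$. Then the forms of degree $k$ surject onto $\mathbb{C}^\Gamma$ for every $k\ge\sum b_i-M$.
\end{lemma}

\begin{proof}
Let $\Gamma\ne\emptyset$; then no $G_i$ is zero. Applying Nadel vanishing to the ideal $(G_1,\dots,G_M)$ with exponent $M$ would give a bound in terms of $M\max b_i$, and we need $\sum b_i$. So we first equalize the degrees. Put
\[
b=\prod_ib_i,\qquad p_i=b/b_i,\qquad\mathfrak{a}=(G_1^{p_1},\dots,G_M^{p_M}),\qquad\beta=\sum_i1/p_i .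
\]
All generators have degree $b$, so $\mathfrak{a}(b)$ is globally generated, and $\beta b=\sum b_i$. With $\mathcal{J}=\mathcal{J}(\mathfrak{a}^\beta)$, Nadel vanishing gives $H^1(\mathcal{J}(k))=0$ as soon as $k+M+1>\sum b_i$.

We claim that $\mathcal{J}_x\ne\mathcal{O}_x$ for $x\in\Gamma$. In an affine chart let $\varphi=(G_1,\dots,G_M)$, a holomorphic map from a small neighborhood $U$ of $x$ to $\mathbb{C}^M$ with $\varphi^{-1}(0)=\{x\}$, and let $h(y)=\bigl(\sum|y_i|^{2p_i}\bigr)^{-\beta}$. We must show that $h\circ\varphi$ is not integrable on $U$, for arbitrarily small $U$. The germ of $\varphi$ at $x$ is finite between manifolds of the same dimension, so $\varphi(U)$ contains a neighborhood $U'$ of $0$. If $|\operatorname{Jac}\varphi|^2\le\gamma$ on $U$, the change of variables formula gives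
\[
\gamma\int_Uh\circ\varphi\ \ge\ \int_U(h\circ\varphi)\,|\operatorname{Jac}\varphi|^2\ \ge\ \int_{U'}h .
\]
The polydisc $\{\max_i|y_i|^{p_i}\le2^{-s}\}$ has volume $\pi^M\prod_i2^{-2s/p_i}=\pi^M2^{-2s\beta}$. So the shell $\{2^{-s-1}<\max_i|y_i|^{p_i}\le2^{-s}\}$ has volume $\pi^M(1-2^{-2\beta})2^{-2s\beta}$, and on it $h\ge(M2^{-2s})^{-\beta}=M^{-\beta}2^{2s\beta}$. Each shell contributes at least $\pi^M(1-2^{-2\beta})M^{-\beta}$, so $\int_{U'}h=\infty$.

The support of $\mathcal{O}/\mathcal{J}$ lies in $Z$ and contains $\Gamma$, so the points of $\Gamma$ are isolated in it. Therefore $\mathcal{O}/\mathcal{J}$ has a nonzero direct summand of finite length at each point of $\Gamma$, and both maps $H^0(\mathcal{O}(k))\to H^0((\mathcal{O}/\mathcal{J})(k))\to\mathbb{C}^\Gamma$ are surjective.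
\end{proof}

Relation and interpolation together say that a curve on $X$ cannot be cut out by equations whose degrees have a small sum.

\begin{corollary}\label{cor:sum}
Let $d_1>2n$, assume $(\mathrm{R}_b)$, and let $C\subset X$ be a curve of degree at most $bD$. If $C$ is a component of $\{G_1=\dots=G_{m-1}=0\}$, with forms $G_i$ of degrees $b_i\ge1$, then $\sum b_i\ge|d|-n+1$.
\end{corollary}

\begin{proof}
The curve $C$ meets the other components in a finite set, which a general hyperplane $H$ avoids. So the points of $\Gamma=C\cap H$ are isolated in $H\cap\{G_1=\dots=G_{m-1}=0\}$. Forms of degree $|d|-\tau$ on $H\cong\mathbb{P}^{m-1}$ do not surject onto $\mathbb{C}^\Gamma$, so Lemma~\ref{lem:interp} gives $|d|-\tau\le\sum b_i-m$. Finally $m-\tau=1-n$.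
\end{proof}

For a linear slice the natural equations have degrees $1,\dots,1,d_1,\dots,d_r$, with sum $|d|+n-1$; the gap is again $2n-2$.

\section{Thresholds and a reverse B\'ezout inequality}\label{sec:thresholds}

Corollary~\ref{cor:sum} bounds a sum of degrees from below. To profit from it we need a bound from above on the degrees of well-chosen equations of $C$, in terms of $\deg C$. This section concerns an arbitrary curve $C\subset\mathbb{P}^m$ of degree $\delta$.

Let $\operatorname{Bs}_k$ be the common zero set of $I_C(k)$. Then $\operatorname{Bs}_0=\mathbb{P}^m$ and $\operatorname{Bs}_k=C$ for $k\gg0$. Moreover $\operatorname{Bs}_{k+1}\subset\operatorname{Bs}_k$, because $\ell F\in I_C(k+1)$ for all $F\in I_C(k)$ and all linear forms $\ell$.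

\begin{definition}\label{def:thresholds}
The \emph{thresholds} of $C$ are the integers
\[
a_j=\min\{k\ge1:\dim_C\operatorname{Bs}_k\le m-j\},\qquad1\le j\le m-1 .
\]
\end{definition}

Thus $a_1\le\dots\le a_{m-1}$, and $a_j$ is the first degree in which the forms through $C$ cut out, along $C$, a set of codimension at least $j$. If $C$ is a complete intersection of degrees $b_1\le\dots\le b_{m-1}$, then $\operatorname{Bs}_k$ is defined by the equations of degree at most $k$, so $a_j=b_j$ and $\delta=\prod a_j$. For the twisted cubic in $\mathbb{P}^3$, which lies on no plane and is cut out by quadrics, $a_1=a_2=2$ and $\delta=3$.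

\begin{lemma}\label{lem:adapted}
There are forms $F_l\in I_C(a_l)$, $1\le l\le m-1$, such that for every $j$ all components of $\{F_1=\dots=F_j=0\}$ that contain $C$ have dimension $m-j$.
\end{lemma}

\begin{proof}
Suppose $F_1,\dots,F_{j-1}$ are chosen. A component $Z\supset C$ of their zero set has dimension $m-j+1>\dim_C\operatorname{Bs}_{a_j}$, so $Z\not\subset\operatorname{Bs}_{a_j}$, and the forms that vanish on $Z$ are a proper subspace of $I_C(a_j)$. Take $F_j$ outside these finitely many subspaces. A component of $\{F_1=\dots=F_j=0\}$ that contains $C$ lies in one of the $Z$, so it is a component of $Z\cap\{F_j=0\}$ and has dimension $m-j$.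
\end{proof}

With $j=m-1$, Lemma~\ref{lem:bezout} gives $\delta\le\prod a_l$. The point of the thresholds is that the opposite inequality holds up to a constant that depends only on $m$. The reason is visible for a curve in $\mathbb{P}^3$ with $a_1=a_2=a$. No form of degree $a-1$ vanishes on $C$, so $h_C(a-1)=\binom{a+2}{3}$; on the other hand $h_C(a-1)\le\delta a$ by part (i) of the next lemma; hence $\delta>a^2/6$. In general, forms of degree just below a threshold do not distinguish $C$ from a larger variety $U'$, and one compares Hilbert functions. This requires a lower bound for $h_{U'}$. Part (ii) gives one, but only in degrees well above those of the equations of $U'$; part (iii) transports it to lower degrees.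

\begin{lemma}\label{lem:hilbert}
Let $U\subset\mathbb{P}^m$ be a variety of dimension $u\ge1$ and degree $v$.
\begin{itemize}
\item[(i)] $h_U(k)\le v\binom{k+u}{u}$ for all $k\ge0$.
\item[(ii)] If $U$ is a component of $\{F_1=\dots=F_i=0\}$, where $i=m-u$ and $\deg F_l=b_l\ge1$, then $h_U(k)\ge v\,(k/2)^u/u!$ for all $k\ge2\sum b_l$.
\item[(iii)] $h_U(qk)\le\bigl(q(m+1)\bigr)^{m+1}h_U(k)$ for all integers $q,k\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We prove the bound for $h^0(\mathcal{O}_U(k))\ge h_U(k)$, by induction on $u$. Let $U_1$ be a general hyperplane section. We have $h^0(\mathcal{O}_U(-1))=0$, since the product of a nonzero section with a linear form that vanishes at some point of $U$, but not on all of $U$, would be a nonzero constant with a zero. The sequences $0\to\mathcal{O}_U(j-1)\to\mathcal{O}_U(j)\to\mathcal{O}_{U_1}(j)\to0$ give $h^0(\mathcal{O}_U(k))\le\sum_{j=0}^kh^0(\mathcal{O}_{U_1}(j))$. If $u=1$, each term is $v$. If $u\ge2$, then $U_1$ is a variety of degree $v$, and $\sum_{j=0}^k\binom{j+u-1}{u-1}=\binom{k+u}{u}$.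

(ii) If $i=0$, then $h_U(k)=\binom{k+m}{m}\ge k^m/m!$. Let $i\ge1$ and $k_0=\sum b_l$. Take general linear forms $y_0,\dots,y_u$, without common zero on $U$, and let $L=\{y_1=\dots=y_u=0\}\cong\mathbb{P}^i$. Then $L$ meets $U$ transversally at $v$ smooth points $p_1,\dots,p_v$, and it misses the intersection of $U$ with the other components of $\{F_1=\dots=F_i=0\}$, which has dimension less than $u$. So the $p_s$ are isolated zeros of $F_1|_L,\dots,F_i|_L$, and Lemma~\ref{lem:interp} on $L$ gives $g_1,\dots,g_v\in S_{k_0}$ such that the matrix $\bigl(g_q(p_s)\bigr)$ is invertible. By transversality, the map $y=(y_0:\dots:y_u)\colon U\to\mathbb{P}^u$ has local holomorphic inverses $w\mapsto p_s(w)$ near $o=(1:0:\dots:0)$ with $p_s(o)=p_s$, and the matrix $\bigl(g_q(p_s(w))\bigr)$ stays invertible near $o$. Suppose $\sum_qg_qA_q(y)$ vanishes on $U$, with forms $A_q$ of degree $k-k_0$ in $u+1$ variables. Evaluating at $p_1(w),\dots,p_v(w)$ shows that all $A_q$ vanish near $o$, so $A_q=0$. Hence $h_U(k)\ge v\binom{k-k_0+u}{u}\ge v(k-k_0)^u/u!\ge v(k/2)^u/u!$.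

(iii) Fix a monomial order, and call a monomial standard if it is not the leading monomial of a form that vanishes on $U$. The standard monomials of degree $k$ are a basis of $S_k/I_U(k)$, and a divisor of a standard monomial is standard. Let $x^e$ be standard of degree $qk$. Then $k-m\le\sum_i\lfloor e_i/q\rfloor\le k\le\sum_ie_i$. So there is $e'$ with $\lfloor e_i/q\rfloor\le e_i'\le e_i$ and $\sum_ie_i'=k$, and necessarily $e_i'\le\lfloor e_i/q\rfloor+m$. The monomial $x^{e'}$ is standard of degree $k$. Given $e'$, each $\lfloor e_i/q\rfloor$ has at most $m+1$ possible values, so each $e_i$ has at most $q(m+1)$.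
\end{proof}

\begin{proposition}\label{prop:reverse}
There is $\varepsilon=\varepsilon(m)\in(0,1]$ such that every curve $C\subset\mathbb{P}^m$ satisfies $\deg C\ge\varepsilon\,a_1\cdots a_{m-1}$.
\end{proposition}

\begin{proof}
Put $c=\bigl(m!\,4^m(2m(m+1))^{m+1}\bigr)^{-1}$. We prove by induction on $j\in\{1,\dots,m-1\}$:
\begin{quote}
every variety $U$ of codimension $j$ with $C\subset U\subset\operatorname{Bs}_{a_j-1}$ has $\deg U\ge c^{\,j}a_1\cdots a_j$.
\end{quote}
The case $j=m-1$, $U=C$ is the proposition, with $\varepsilon=c^{\,m-1}$.

If $a_j=1$, then $a_1\cdots a_j=1$ and there is nothing to prove. Let $a_j\ge2$ and $k=a_j-1$. Put $a_0=0$ and let $i<j$ be maximal with $a_i<a_j$, so that $a_i\le k<a_{i+1}=\dots=a_j$. By the definition of the thresholds, $\dim_C\operatorname{Bs}_k=m-i$. Let $U'\supset C$ be a component of $\operatorname{Bs}_k$ of this dimension. Then $\deg U'\ge c^{\,i}a_1\cdots a_i$: for $i=0$ this says $\deg\mathbb{P}^m\ge1$, and for $i\ge1$ it is the induction hypothesis, as $\operatorname{Bs}_k\subset\operatorname{Bs}_{a_i-1}$.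

Both $U$ and $U'$ contain $C$ and lie in $\operatorname{Bs}_k$. Hence $I_U(k)=I_C(k)=I_{U'}(k)$ and $h_U(k)=h_{U'}(k)$. The forms $F_1,\dots,F_i$ of Lemma~\ref{lem:adapted} vanish on $U'$, since $\operatorname{Bs}_k\subset\operatorname{Bs}_{a_l}$ for $l\le i$. A component of their zero set that contains $U'$ has dimension $m-i$, so it is $U'$. As $2mk\ge2\sum_{l\le i}a_l$, parts (iii) and (ii) of Lemma~\ref{lem:hilbert} give
\[
h_{U'}(k)\ \ge\ \frac{h_{U'}(2mk)}{(2m(m+1))^{m+1}}\ \ge\ \frac{\deg U'\cdot k^{m-i}}{m!\,(2m(m+1))^{m+1}} .
\]
By part (i) and $\binom{k+u}{u}=\prod_{s=1}^u\frac{k+s}{s}\le(k+1)^u\le(2k)^u$, we have $h_U(k)\le2^m\deg U\cdot k^{m-j}$. Since $k\ge a_j/2$, we also have $k^{j-i}\ge2^{-m}a_{i+1}\cdots a_j$. Together,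
\[
\deg U\ \ge\ c\,\deg U'\cdot a_{i+1}\cdots a_j\ \ge\ c^{\,i+1}a_1\cdots a_j\ \ge\ c^{\,j}a_1\cdots a_j .\qedhere
\]
\end{proof}

\section{A variety of bounded degree through the curve}\label{sec:step1}

A linear slice has thresholds $1,\dots,1,d_1,\dots,d_r$. We show that for a curve $C\subset X$ of degree at most $BD$ the last $r$ thresholds are at least a fixed fraction of $d_1,\dots,d_r$. By Proposition~\ref{prop:reverse} the product of all thresholds is at most a constant times $D$, so the product of the first $n-1$ is bounded, and the first $n-1$ forms $F_l$ define the variety $V$.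

For $r=1$ this is immediate. The curve $C$ is a component of $\{F_1=\dots=F_n=0\}$, so Corollary~\ref{cor:sum} gives $na_n\ge\sum a_l\ge d-n+1$. For $r\ge2$ the same inequality controls the largest threshold only. To reach $a_{n-1+i}$ we keep $F_1,\dots,F_{n-1+i}$ and replace the remaining $F_l$ by forms from the ideal of $X$, whose degrees we know. The next lemma chooses them so that each index is used at most once; the ordering $d_1\le\dots\le d_r$ is used here.

\begin{lemma}\label{lem:G}
Let $C\subset X$ be a curve, $Y$ a finite union of varieties of dimension $\mu$ that all contain $C$, and $y=\dim_C(Y\cap X)$. There are distinct indices $e_1,\dots,e_{\mu-y}$ and forms $G_t\in(f_1,\dots,f_r)$ of degree $d_{e_t}$ such that, for every $t\le\mu-y$, all components of $Y\cap\{G_1=\dots=G_t=0\}$ that contain $C$ have dimension $\mu-t$.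
\end{lemma}

\begin{proof}
Let $y_e=\dim_C(Y\cap\{f_1=\dots=f_e=0\})$. Then $y_0=\mu$, $y_r=y$, and $y_{e-1}-1\le y_e\le y_{e-1}$, because one more equation lowers the dimension of a component through $C$ by at most one. Let $e_1<\dots<e_{\mu-y}$ be the indices at which $y_e$ drops, so $y_{e_t}=\mu-t$. Suppose $G_1,\dots,G_{t-1}$ are chosen, and let $Z\supset C$ be a component of $Y\cap\{G_1=\dots=G_{t-1}=0\}$. Since $\dim Z=\mu-t+1>y_{e_t}$, some $f_l$ with $l\le e_t$ does not vanish on $Z$. So, among the forms $\sum_{l\le e_t}g_lf_l$ with $g_l\in S_{d_{e_t}-d_l}$, those that vanish on $Z$ are a proper subspace. Take $G_t$ outside these finitely many subspaces and conclude as in Lemma~\ref{lem:adapted}.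
\end{proof}

Fix $B\ge1$ and define the integers
\[
K_0=\lceil B/\varepsilon(m)\rceil,\qquad K=K_0(2m)^r\ \ge B .
\]

\begin{proposition}\label{prop:step1}
Let $d_1>\max(2n,K)$ and assume $(\mathrm{L})$ and $(\mathrm{R}_B)$. Every curve $C\subset X$ of degree at most $BD$ lies on a variety $V$ with $\dim V=r+1$ and $\deg V\le K$.
\end{proposition}

\begin{proof}
Let $a_l$ be the thresholds of $C$ and $F_l$ the forms of Lemma~\ref{lem:adapted}. By Proposition~\ref{prop:reverse},
\begin{equation}\label{eq:product}
a_1\cdots a_{m-1}\le K_0D .
\end{equation}
We claim that $a_{n-1+i}\ge d_i/2m$ for $i=r,r-1,\dots,1$. Assume this for all indices larger than $i$, put $j=n-1+i$, and suppose $a_j<d_i/2m$. Let $Y$ be the union of the components of $\{F_1=\dots=F_j=0\}$ that contain $C$; they have dimension $\mu=m-j=r-i+1$. Let $y=\dim_C(Y\cap X)\ge1$, take $G_1,\dots,G_{\mu-y}$ from Lemma~\ref{lem:G}, and let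
\[
Q=\{F_1=\dots=F_j=G_1=\dots=G_{\mu-y}=0\}.
\]
A component of $Q$ that contains $C$ lies in a component of $\{F_1=\dots=F_j=0\}$ that contains $C$, hence in $Y$. By Lemma~\ref{lem:G} it has dimension $y$. Either the equations of $X$ cut $Y$ down to $C$, and then the sum of the degrees is too small; or $Y$ meets $X$ in a larger subvariety, and then the product of the thresholds is too large.

\emph{Case $y=1$.} Then $C$ is a component of $Q$, which is defined by $j+r-i=m-1$ forms. The $r-i$ indices $e_t$ are distinct, so $\sum_td_{e_t}\le d_{i+1}+\dots+d_r$. Corollary~\ref{cor:sum} gives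
\[
\sum_{l\le j}a_l\ \ge\ |d|-n+1-\sum_td_{e_t}\ \ge\ d_i-n+1 .
\]
But $\sum_{l\le j}a_l\le ja_j<d_i/2$. Hence $d_i<2(n-1)$, which contradicts $d_1>2n$.

\emph{Case $y\ge2$.} Then $\mu\ge2$, so $i<r$. Let $Z'\supset C$ be a component of $Y\cap X$ of dimension $y$. The $G_t$ vanish on $X$, so $Z'\subset Q$; a component of $Q$ that contains $Z'$ has dimension $y$, so it is $Z'$. There are $\mu-y\le r-i-1$ distinct indices $e_t$. Lemmas~\ref{lem:cut}(a) and~\ref{lem:bezout} give
\[
D\ \le\ \deg Z'\ \le\ \prod_{l\le j}a_l\cdot\prod_td_{e_t}\ \le\ \prod_{l\le j}a_l\cdot d_{i+2}\cdots d_r .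
\]
By the induction hypothesis $\prod_{l>j}a_l\ge(2m)^{-(r-i)}d_{i+1}\cdots d_r$. Multiplying, and using \eqref{eq:product},
\[
K_0D\ \ge\ \frac{D}{d_{i+2}\cdots d_r}\cdot\frac{d_{i+1}\cdots d_r}{(2m)^{r-i}}\ =\ \frac{D\,d_{i+1}}{(2m)^{r-i}} .
\]
So $d_{i+1}\le K$, which contradicts $d_1>K$. The claim is proved.

The claim gives $a_n\cdots a_{m-1}\ge D/(2m)^r$, so $a_1\cdots a_{n-1}\le K$ by \eqref{eq:product}. Let $V$ be a component of $\{F_1=\dots=F_{n-1}=0\}$ that contains $C$. It has dimension $m-n+1=r+1$, and degree at most $K$ by Lemma~\ref{lem:bezout}.
\end{proof}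

\section{A Cayley--Bacharach statement on varieties of bounded degree}\label{sec:CB}

We now generalize the polynomial $\phi$ of Section~\ref{sec:hyper}. The variety $Y$ that replaces the line can be singular and need not be Cohen--Macaulay, so we apply duality on the ambient projective space, where it holds for all coherent sheaves, and use smoothness of $Y$ only at the finitely many points that matter.

Let $P=\mathbb{P}^M$, with canonical sheaf $\omega_P=\mathcal{O}(-M-1)$, and let $\mathcal{G}$ be a coherent sheaf on $P$. We use the following standard facts.
\begin{itemize}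
\item[(D1)] \emph{Serre duality.} There are isomorphisms $\operatorname{Ext}^{M-i}_P(\mathcal{G},\omega_P)\cong H^i(P,\mathcal{G})^*$, natural in $\mathcal{G}$, under which the connecting maps of $\operatorname{Ext}_P(\,\cdot\,,\omega_P)$ for a short exact sequence are, up to sign, the transposes of the connecting maps of cohomology.
\item[(D2)] \emph{Localization.} The stalk of $\mathcal{E}xt^i_P(\mathcal{G},\omega_P)$ at $x$ is $\operatorname{Ext}^i_{\mathcal{O}_{P,x}}(\mathcal{G}_x,\omega_{P,x})$. The natural maps from $\operatorname{Ext}^i_P(\mathcal{G},\omega_P)$ to $H^0(\mathcal{E}xt^i_P(\mathcal{G},\omega_P))$ and then to the stalk commute with connecting maps, as one sees by computing all three with one injective resolution of $\omega_P$.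
\item[(D3)] If the support of $\mathcal{G}$ has codimension at least $c$, then $\mathcal{E}xt^i_P(\mathcal{G},\omega_P)=0$ for $i<c$, and the local-to-global spectral sequence gives $\operatorname{Ext}^c_P(\mathcal{G},\omega_P)=H^0(\mathcal{E}xt^c_P(\mathcal{G},\omega_P))$.
\item[(D4)] If $W\subset P$ is defined near $x$ by a regular sequence of length $c$, the Koszul resolution shows that $\mathcal{E}xt^i_P(\mathcal{O}_W,\omega_P)_x$ is zero for $i\ne c$ and free of rank one over $\mathcal{O}_{W,x}$ for $i=c$. If $W$ is a complete intersection of $c$ forms of degree $v$, then $\mathcal{E}xt^c_P(\mathcal{O}_W,\omega_P)\cong\mathcal{O}_W(cv-M-1)$.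
\end{itemize}

\begin{proposition}\label{prop:CB}
Let $Y\subset P=\mathbb{P}^M$ be a variety of dimension $r\ge1$, codimension $q\ge1$ and degree $v\le K$, and let $\rho=\rho(M,K)$ be as in Lemma~\ref{lem:bounded}. Let $f_1,\dots,f_r$ be forms of degrees $d_1\le\dots\le d_r$ such that the scheme $\Theta=Y\cap\{f_1=\dots=f_r=0\}$ is finite and $Y$ is smooth at its points. Then $\Theta$ has length $vD$. Let $\tau\ge1$ be an integer with $d_1\ge\rho+\tau$, and let $\Gamma\subset\Theta$ be a set of points that carries a full relation of degree $k=|d|-\tau$. Put
\[
\Xi=\{x\in\Theta:\ x\notin\Gamma\ \text{ or }\ \mathcal{O}_{\Theta,x}\ne\mathbb{C}\},\qquad t=\max(qK+\tau,\rho).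
\]
Then there is a form $G$ of degree $t$ that vanishes on $\Xi$ and does not vanish on $Y$.
\end{proposition}

\begin{proof}
\emph{The Koszul complex.} For $I\subset\{1,\dots,r\}$ let $d_I=\sum_{i\in I}d_i$, and put $\mathcal{K}_p=\bigoplus_{|I|=p}\mathcal{O}_Y(k-d_I)$. The Koszul complex of $f_1,\dots,f_r$ on $Y$, twisted by $k$,
\[
0\to\mathcal{K}_r\to\dots\to\mathcal{K}_1\to\mathcal{K}_0\to\mathcal{O}_\Theta(k)\to0,
\]
is exact. At $x\in\Theta$ the $f_i$ are a system of parameters of the regular local ring $\mathcal{O}_{Y,x}$, hence a regular sequence; at other points some $f_i$ is a unit. Twisting further, we get $\operatorname{length}\Theta=\sum_I(-1)^{|I|}\chi(\mathcal{O}_Y(l-d_I))$ for every $l$. This is the result of applying the operators $p(l)\mapsto p(l)-p(l-d_i)$, $i=1,\dots,r$, to the polynomial $\chi(\mathcal{O}_Y(l))=vl^r/r!+\cdots$. Each operator sends a leading term $\alpha l^s$ to $s\alpha d_il^{s-1}$, so the result is $vD$.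

Put $\mathcal{Z}_0=\mathcal{O}_\Theta(k)$ and $\mathcal{Z}_p=\operatorname{im}(\mathcal{K}_p\to\mathcal{K}_{p-1})$ for $p\ge1$. Then $\mathcal{Z}_r=\mathcal{K}_r=\mathcal{O}_Y(-\tau)$, and there are short exact sequences
\begin{equation}\label{eq:koszul}
0\to\mathcal{Z}_{p+1}\to\mathcal{K}_p\to\mathcal{Z}_p\to0\qquad(0\le p\le r-1).
\end{equation}

\emph{From the relation to a section $\phi$.} Let $\lambda\colon H^0(\mathcal{Z}_0)\to\mathbb{C}$ be the functional $\lambda(g)=\sum_{x\in\Gamma}c_xg(x)$. It is nonzero and kills the restrictions of all forms of degree $k$. For $|I|\le r-1$ we have $k-d_I\ge d_1-\tau\ge\rho$. So the forms of degree $k$ surject onto $H^0(\mathcal{K}_0)$, and $H^p(\mathcal{K}_p)=0$ for $1\le p\le r-1$. In the chain of connecting maps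
\[
\partial\colon H^0(\mathcal{Z}_0)\to H^1(\mathcal{Z}_1)\to\dots\to H^r(\mathcal{Z}_r)=H^r(\mathcal{O}_Y(-\tau)),
\]
the kernel of the first map is therefore the image of the forms of degree $k$, and the other maps are injective. Hence $\lambda$ vanishes on $\ker\partial$, and $\lambda=\phi^*\circ\partial$ for some functional $\phi^*\ne0$ on $H^r(\mathcal{O}_Y(-\tau))$.

Let $\omega_Y=\mathcal{E}xt^q_P(\mathcal{O}_Y,\omega_P)$. Since $M-r=q$, facts (D1) and (D3) identify $\phi^*$ with a nonzero element
\[
\phi\in\operatorname{Ext}^q_P(\mathcal{O}_Y(-\tau),\omega_P)=H^0(\omega_Y(\tau)).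
\]
By (D1) again, $\lambda$, viewed in $\operatorname{Ext}^M_P(\mathcal{Z}_0,\omega_P)=H^0(\mathcal{Z}_0)^*$, is up to sign the image of $\phi$ under the composite of the connecting maps $\operatorname{Ext}^q_P(\mathcal{Z}_r,\omega_P)\to\dots\to\operatorname{Ext}^M_P(\mathcal{Z}_0,\omega_P)$ of the sequences \eqref{eq:koszul}.

\emph{Localization at a point of $\Theta$.} Trivialize all twists near the points of $\Theta$, and write $\operatorname{Ext}^i_x(\mathcal{G})$ for $\operatorname{Ext}^i_{\mathcal{O}_{P,x}}(\mathcal{G}_x,\omega_{P,x})$. By (D3) and (D2), $\operatorname{Ext}^M_P(\mathcal{Z}_0,\omega_P)=\bigoplus_{x\in\Theta}\operatorname{Ext}^M_x(\mathcal{Z}_0)$. Naturality in (D1), applied to multiplication by $a\in H^0(\mathcal{O}_\Theta)=\prod_x\mathcal{O}_{\Theta,x}$, shows that the isomorphism with $H^0(\mathcal{Z}_0)^*$ is linear over this ring, which acts on functionals by $(a\lambda)(g)=\lambda(ag)$. Taking for $a$ the idempotents, we see that $\operatorname{Ext}^M_x(\mathcal{Z}_0)\cong(\mathcal{O}_{\Theta,x})^*$ as $\mathcal{O}_{\Theta,x}$-modules, and that the $x$-component of $\lambda$ is its restriction $\lambda_x$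 to $\mathcal{O}_{\Theta,x}$. By (D2), $\lambda_x$ is up to sign the image of the germ $\phi_x\in\omega_{Y,x}$ under the composite $\delta_x$ of the connecting maps of $\operatorname{Ext}_x$ for \eqref{eq:koszul}.

We compute $\delta_x$. As $Y$ is smooth at $x$, (D4) gives $\operatorname{Ext}^i_x(\mathcal{O}_Y)=0$ for $i\ne q$ and $\omega_{Y,x}\cong\mathcal{O}_{Y,x}$. With $s=q+r-p$, the sequence \eqref{eq:koszul} gives
\[
\operatorname{Ext}^{s-1}_x(\mathcal{K}_p)\to\operatorname{Ext}^{s-1}_x(\mathcal{Z}_{p+1})\to\operatorname{Ext}^s_x(\mathcal{Z}_p)\to\operatorname{Ext}^s_x(\mathcal{K}_p).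
\]
The last term vanishes for all $p\le r-1$, since $s>q$. The first term vanishes for $p<r-1$, since $s-1>q$. For $p=r-1$ the first arrow is the map $\omega_{Y,x}^{\oplus r}\to\omega_{Y,x}$ induced by the Koszul differential $\mathcal{K}_r\to\mathcal{K}_{r-1}$, whose entries are $\pm f_i$; its image is $(f_1,\dots,f_r)\,\omega_{Y,x}$. So $\delta_x$ is an $\mathcal{O}_{P,x}$-linear surjection with kernel $(f_1,\dots,f_r)\,\omega_{Y,x}$, and its target is isomorphic to $\mathcal{O}_{\Theta,x}$.

We claim that $\phi_x\in\mathfrak{m}_x\omega_{Y,x}$ for every $x\in\Xi$. If $x\notin\Gamma$, then $\lambda_x=0$, so $\phi_x\in\ker\delta_x\subset\mathfrak{m}_x\omega_{Y,x}$. If $x\in\Gamma$, then $\lambda_x(g)=c_xg(x)$, so $\mathfrak{m}_x\lambda_x=0$. If moreover $\phi_x\notin\mathfrak{m}_x\omega_{Y,x}$, then $\phi_x$ generates $\omega_{Y,x}$, so $\lambda_x$ generates a module isomorphic to $\mathcal{O}_{\Theta,x}$. Thus $\mathfrak{m}_x\mathcal{O}_{\Theta,x}=0$ and $\mathcal{O}_{\Theta,x}=\mathbb{C}$, that is, $x\notin\Xi$.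

\emph{From $\phi$ to a form.} It remains to embed $\omega_Y$ in $\mathcal{O}_Y(e)$ with $e$ bounded. Let $W\supset Y$ be the complete intersection of Lemma~\ref{lem:cones}(ii), and $e=qv-M-1$. The kernel $\mathcal{I}$ of $\mathcal{O}_W\to\mathcal{O}_Y$ is supported in codimension at least $q$, so $\mathcal{E}xt^{q-1}_P(\mathcal{I},\omega_P)=0$ by (D3). Hence $\omega_Y$ injects into $\mathcal{E}xt^q_P(\mathcal{O}_W,\omega_P)\cong\mathcal{O}_W(e)$, and this inclusion is an isomorphism near the point $y$ of Lemma~\ref{lem:cones}(ii), where $W=Y$. Compose with restriction to get $j\colon\omega_Y\to\mathcal{O}_Y(e)$, an isomorphism at the generic point of $Y$. It is injective: a local section of the kernel is supported on $Y$ and is zero at the generic point of $Y$, so it is a section of $\mathcal{O}_W(e)$ supported in dimension less than $r$; it is zero because a complete intersection is Cohen--Macaulay and has no embedded points.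

So $j(\phi)$ is a nonzero section of $\mathcal{O}_Y(e+\tau)$ that vanishes at the points of $\Xi$. Since $t\ge e+\tau$, we can multiply it by $\ell^{\,t-e-\tau}$, with $\ell$ a linear form that does not vanish on $Y$. The product is nonzero because $Y$ is integral, and it lifts to a form $G$ of degree $t$ because $t\ge\rho$.
\end{proof}

For a line $Y$ and $r=1$ we have $\omega_Y(\tau)=\mathcal{O}_Y(\tau-2)$, the space in which the polynomial $\phi$ of Section~\ref{sec:hyper} lives. The feature that matters is the same in both cases: the degree of the relation differs from $|d|$ by the bounded amount $\tau$, so $t$ does not depend on the $d_i$.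

\section{The intersection of $X$ with a variety of bounded degree}\label{sec:step2}

Let $K$ be as in Section~\ref{sec:step1} and $\tau=2n+r-1$. Put
\[
\rho=\rho(m-1,K),\qquad t=\max\bigl((n-1)K+\tau,\rho\bigr).
\]

\begin{proposition}\label{prop:step2}
Let $d_1>\max\{2n,\ K,\ K(n-1)(K-1),\ \rho+\tau,\ Kt\}$, and assume $(\mathrm{L})$ and $(\mathrm{R}_K)$. Let $V\subset\mathbb{P}^m$ be a variety with $\dim V=r+1$ and $v=\deg V\le K$. Then $X\cap V$ is irreducible of dimension $1$ and generically reduced, and its reduction has degree $vD$.
\end{proposition}

\begin{proof}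
\emph{Dimension.} The set $X\cap V$ is defined by $r$ equations on $V$, so it is nonempty and its components have dimension at least $1$. Since $v\le K<d_1$, Lemma~\ref{lem:cut}(b) shows that they are curves. By Lemma~\ref{lem:bezout} they have degree at most $vD\le KD$, so $(\mathrm{R}_K)$ applies to each of them.

\emph{The set $X\cap\operatorname{Sing}V$ is finite.} If $v=1$, then $V$ is linear. Let $v\ge2$, and let $A_1,\dots,A_{n-1}$ and $W$ be given by Lemma~\ref{lem:cones}(ii) for $V$, which has codimension $n-1\ge1$. Some maximal minor $J$ of the Jacobian matrix $(\partial A_s/\partial x_j)$ does not vanish on $V$; it has degree $(n-1)(v-1)$. At a point of $V$ where $J\ne0$, the scheme $W$ is smooth of dimension $r+1$, so it coincides with $V$ nearby and $V$ is smooth there. Thus $\operatorname{Sing}V\subset V\cap\{J=0\}$. The components of this set have dimension $r$ and degree at most $K(n-1)(K-1)<d_1$, so they meet $X$ in finite sets by Lemma~\ref{lem:cut}(b).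

\emph{The hyperplane section.} Let $C$ be a component of $X\cap V$. Let $H\cong\mathbb{P}^{m-1}$ be a general hyperplane, $Y=V\cap H$, $\Theta=X\cap Y$ and $\Gamma=C\cap H$. Then $Y$ is a variety of dimension $r$, degree $v$ and codimension $n-1$ in $H$, smooth outside $\operatorname{Sing}V$. The scheme $\Theta$ is finite, and $H$ avoids the finite set $X\cap\operatorname{Sing}V$, so $Y$ is smooth at the points of $\Theta$. Also, $H$ meets each component of $X\cap V$ in as many points as its degree and avoids the points common to two components. By $(\mathrm{R}_K)$ the set $\Gamma$ carries a full relation of degree $|d|-\tau$. Proposition~\ref{prop:CB}, with $M=m-1$ and $q=n-1$, gives a form $G$ of degree $t$ on $H$ that vanishes on $\Xi$ and not on $Y$. The components of $Y\cap\{G=0\}$ have dimension $r-1$ and total degree at most $Kt$, and they meet $X$ in subsets of $\Theta$. By Lemma~\ref{lem:cut}(c),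
\begin{equation}\label{eq:Xi}
|\Xi|\ \le\ Kt\cdot d_2\cdots d_r\ <\ D .
\end{equation}

\emph{Irreducibility.} If $X\cap V$ had a component $C'\ne C$, then $C'\cap H\subset\Theta\setminus\Gamma\subset\Xi$, so $|\Xi|\ge\deg C'\ge D$ by $(\mathrm{L})$. This contradicts \eqref{eq:Xi}.

\emph{Generic reducedness.} We have $|\Gamma|=\deg C\ge D>|\Xi|$, so there is $x\in\Gamma$ with $\mathcal{O}_{\Theta,x}=\mathbb{C}$. This ring is the quotient of $\mathcal{O}_{X\cap V,x}$ by the equation of $H$. So $\mathcal{O}_{X\cap V,x}$ is a one-dimensional local ring with principal maximal ideal, hence regular, and $X\cap V$ is reduced at the generic point of $C$.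

\emph{Degree.} The scheme $X\cap V$ now coincides with $C$ outside a finite set. Choose $H$ so that it also avoids this set. Then $\Theta=C\cap H$ consists of $\deg C$ reduced points, and it has length $vD$ by Proposition~\ref{prop:CB}.
\end{proof}

\section{Proof of the main theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $N$ be larger than $N_0(n,r)$, than the lower bounds for $d_1$ in Propositions~\ref{prop:step1} and~\ref{prop:step2}, and than $B^2$. All these numbers depend only on $n$, $r$ and $B$. Let $d_i\ge N$ and let $X$ be general, so that $(\mathrm{L})$ holds by Theorem~\ref{thm:lower} and $(\mathrm{R}_K)$ holds by Corollary~\ref{cor:residue}. As $K\ge B$, property $(\mathrm{R}_B)$ holds too.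

\emph{The map is well defined.} If $\dim V=r+1$ and $\deg V\le B\le K$, Proposition~\ref{prop:step2} shows that $X\cap V$ is irreducible of dimension $1$ and generically reduced, with reduction of degree $D\deg V\le BD$.

\emph{It is surjective.} Let $C\subset X$ be a curve of degree at most $BD$. Proposition~\ref{prop:step1} gives $V\supset C$ with $\dim V=r+1$ and $\deg V\le K$. By Proposition~\ref{prop:step2}, $C=(X\cap V)_{\mathrm{red}}$ and $\deg C=D\deg V$. Hence $\deg V\le B$.

\emph{It is injective.} Suppose that $V\ne V'$ have the same image $C$. They have the same dimension, so $V\not\subset V'$, and Lemma~\ref{lem:cones}(i) gives a form $A$ of degree $\deg V'$ that vanishes on $V'$ and not on $V$. A component of $V\cap\{A=0\}$ that contains $C$ has dimension $r$ and degree at most $B^2<d_1$, and it meets $X$ in an infinite set. This contradicts Lemma~\ref{lem:cut}(b).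

\emph{Linear $V$.} If $\deg V=1$, then $V=\Lambda$ is a linear subspace, and the scheme $X\cap\Lambda$ is a one-dimensional complete intersection of $r$ hypersurfaces in $\Lambda\cong\mathbb{P}^{r+1}$. It has no embedded points and is generically reduced, so it is reduced, and $(X\cap\Lambda)_{\mathrm{red}}=X\cap\Lambda$.

\emph{The case $B=2$.} A curve of degree less than $2D$ corresponds to a variety with $\deg V<2$, so it is a linear slice. Since $n\ge2$, there is a $\mathbb{P}^{r+2}\subset\mathbb{P}^m$, and it contains integral quadrics of dimension $r+1$. The corresponding curves have degree $2D$, whereas the linear slices have degree $D$.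
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $N(n,r)=N(n,r,1)$ from Theorem~\ref{thm:B}. A curve of degree $D$ is $(X\cap V)_{\mathrm{red}}$ with $\deg V=1$, and the paragraph on linear $V$ in the previous proof shows that it equals the scheme $X\cap V$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CCZ}
Nathan Chen, Benjamin Church, Junyan Zhao, \emph{Curves on complete intersections and measures of irrationality}, arXiv:2406.12101 (2024).

\bibitem{Laz}
Lazarsfeld, \emph{Positivity II}.

\end{thebibliography}
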